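\title{Positivity without unimodality for tails of a theta series}

\begin{abstract}
Divide the tail $\sum_{j\ge k}(-1)^{j-k}q^{j(j+1)/2}(z^{-j}+\dots+z^{j})$ of the series in Jacobi's triple product identity by $\prod_{i=1}^{d}(1-q^iz)(1-q^i/z)$, and take the coefficient of $q^{n+k(k+1)/2}$. The result is a symmetric Laurent polynomial in $z$. A conjecture in a paper of Zhou asserts that, for $k\ge1$, its coefficients are positive when $d\ge2$ and unimodal when $d\ge3$. We prove the first assertion and show that the bound $d\ge2$ is sharp for every $k$. We disprove the second: unimodality fails at $(k,n)=(1,4)$ for every $d$, and for $d=3$, $k\in\{1,3\}$ it fails for infinitely many $n$.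
\end{abstract}

\section{The problem and the results}

For an indeterminate $a$ and $d\in\{0,1,2,\dots,\infty\}$ put $(a;q)_d=\prod_{0\le i<d}(1-aq^i)$ and $(a_1,\dots,a_r;q)_d=\prod_{i=1}^r(a_i;q)_d$. Let $T_j=j(j+1)/2$ for $j\in\mathbb{Z}$, and for $j\ge0$ let
\[
\chi_j(z)=z^{-j}+z^{-j+1}+\dots+z^{j}=\frac{z^{-j}(1-z^{2j+1})}{1-z}.
\]
Jacobi's triple product identity $(z,q/z,q;q)_\infty=\sum_{i\in\mathbb{Z}}(-1)^iq^{i(i-1)/2}z^i$ becomes, after the terms $i=-j$ and $i=j+1$ are paired and $1-z$ is divided out,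
\[
(q,qz,q/z;q)_\infty=\sum_{j\ge0}(-1)^jq^{T_j}\chi_j(z).
\]
We remove the first $k$ terms of this series, choose the sign so that the tail begins with $+q^{T_k}\chi_k$, and divide by a finite part of the product. For integers $k,d\ge1$ define Laurent polynomials $\mathcal{L}^d_{k,n}(z)=\sum_mJ^d_{k,n}(m)z^m$, $n\ge0$, by
\begin{equation}\label{eq:def}
\sum_{n\ge0}\mathcal{L}^d_{k,n}(z)\,q^{n+T_k}=\frac{1}{(qz,q/z;q)_d}\sum_{j\ge k}(-1)^{j-k}q^{T_j}\chi_j(z),
\end{equation}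
the right side being expanded as a power series in $q$. We shall see that $J^d_{k,n}(m)=0$ for $|m|>n+k$.

The tail alternates in sign, while $1/(qz,q/z;q)_d$ has nonnegative coefficients and spreads each term of the tail over all higher powers of $q$. The polynomials $\mathcal{L}^d_{k,n}$ thus measure whether the spread of each positive term covers the spread of the negative term after it. Without truncation it does not: for $k=0$ the right side of \eqref{eq:def} is $(q,q^{d+1}z,q^{d+1}/z;q)_\infty=1-q+\cdots$. For $k\ge1$ the first negative term enters only at $n=k+1$, and the first two polynomials are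
\[
\mathcal{L}^d_{k,0}=\chi_k,\qquad \mathcal{L}^d_{k,1}=(z+z^{-1})\chi_k=\chi_{k+1}+\chi_{k-1}.
\]
Their coefficient sequences $1,\dots,1$ and $1,1,2,\dots,2,1,1$ (for $k=1$ the second reads $1,1,2,1,1$) are positive. They are also \emph{unimodal}: a finite real sequence $a_1,\dots,a_r$ is unimodal if $a_1\le\dots\le a_t\ge\dots\ge a_r$ for some $t$. A larger $d$ spreads each term more widely, so one may guess that both properties persist for all $n$ once $d$ is large enough. The conjecture posed in \cite{Zhou} makes this precise: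
\begin{itemize}
\item[(i)] $J^d_{k,n}(m)>0$ for $|m|\le n+k$ whenever $k\ge1$, $d\ge2$, $n\ge0$;
\item[(ii)] the sequence $\big(J^d_{k,n}(m)\big)_{|m|\le n+k}$ is unimodal whenever $k\ge1$, $d\ge3$, $n\ge0$.
\end{itemize}
We prove that (i) is true and that (ii) is false for every $d\ge3$.

\begin{theorem}\label{thm:pos}
\begin{itemize}
\item[(a)] For $k\ge1$, $d\ge2$, $n\ge0$ and $|m|\le n+k$ we have $J^d_{k,n}(m)>0$.
\item[(b)] For $d=1$ and each $k\ge1$ we have $J^1_{k,n}(k-1)<0$ for infinitely many $n$.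
\end{itemize}
\end{theorem}

So for each fixed $k\ge1$, positivity for all $n$ and all $|m|\le n+k$ holds if and only if $d\ge2$.

\begin{theorem}\label{thm:uni}
\begin{itemize}
\item[(a)] For every $d\ge1$ the sequence $\big(J^d_{1,4}(m)\big)_{|m|\le5}$ is not unimodal.
\item[(b)] For $d=3$ and $k\in\{1,3\}$ the sequence $\big(J^3_{k,n}(m)\big)_{|m|\le n+k}$ fails to be unimodal for infinitely many $n$.
\item[(c)] For $k\ge 1$ the sequence $\big(J^d_{k,n}(m)\big)_{|m|\le n+k}$ is unimodal if $n\le k$ and $d\ge1$, and if $n\le k+1$ and $d\ge2$.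
\end{itemize}
\end{theorem}

Section~\ref{sec:small} interprets the coefficients combinatorially, reduces Theorem~\ref{thm:pos}(a) to $d=2$, and proves parts (a) and (c) of Theorem~\ref{thm:uni}. Section~\ref{sec:d1} treats $d=1$; it proves Theorem~\ref{thm:pos}(b) and shows, in its simplest form, the closed formula on which the positivity proof rests. Sections~\ref{sec:d2}--\ref{sec:compare} prove positivity for $d=2$. Section~\ref{sec:d3} proves Theorem~\ref{thm:uni}(b) by comparing the behavior of a generating function at $q\to1$ and $q\to-1$.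

\section{Signed partitions and small $n$}\label{sec:small}

\subsection*{Notation}
We write $(q)_i=(q;q)_i$, $[k]=1+q+\dots+q^{k-1}$ (with $[0]=0$), and $[q^n]F$ for the coefficient of $q^n$ in $F$. The Gaussian binomial coefficient is $\binom ab_q=(q)_a/\big((q)_b(q)_{a-b}\big)$ for $0\le b\le a$, and $0$ for $b>a\ge0$. We use two textbook facts. First, $\binom{i+b}{b}_q$ is the generating function of the partitions $\lambda_1\ge\dots\ge\lambda_b\ge0$ with $\lambda_1\le i$; it is a polynomial of degree $ib$ with symmetric coefficients. Second, the $q$-binomial theorem: $(x;q)_a=\sum_{i=0}^a(-1)^iq^{i(i-1)/2}\binom ai_qx^i$.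

\subsection*{The coefficients as an alternating sum}
Write
\[
\Phi_d(z,q)=\frac1{(qz,q/z;q)_d}=\sum_{s\in\mathbb{Z}}c_s(q)z^s,\qquad c_s(q)=\sum_nc_s(n)q^n .
\]
A \emph{signed partition} is a multiset of parts $1^+,1^-,\dots,d^+,d^-$; its \emph{weight} is the sum of the sizes, and its \emph{charge} is the number of parts with sign $+$ minus the number with sign $-$. The part $i^{\pm}$ stands for the monomial $q^iz^{\pm1}$, so $c_s(n)$ counts signed partitions of weight $n$ and charge $s$. Hence $c_s(n)\ge0$, $c_{-s}=c_s$, $c_s(n)=0$ for $|s|>n$ (in particular for $n<0$), and $c_n(n)=1$.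

The coefficient of $z^m$ in $\chi_j\Phi_d$ is the \emph{window sum}
\[
f_j=\sum_{|s-m|\le j}c_s,\qquad f_j(n)=[q^n]f_j ,
\]
in which $m$ and $d$ are suppressed. By \eqref{eq:def},
\begin{equation}\label{eq:J}
\sum_{n}J^d_{k,n}(m)\,q^{n+T_k}=\sum_{j\ge k}(-1)^{j-k}q^{T_j}f_j .
\end{equation}

\begin{lemma}\label{lem:basic}
Let $k,d\ge1$ and $n\ge0$.
\begin{itemize}
\item[(a)] $J^d_{k,n}(-m)=J^d_{k,n}(m)$; this number is $0$ for $|m|>n+k$ and $1$ for $|m|=n+k$.
\item[(b)] If Theorem~\ref{thm:pos}(a) holds for $d=2$, it holds for all $d\ge2$.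
\item[(c)] The sequence $\big(J^d_{k,n}(m)\big)_{|m|\le n+k}$ is unimodal if and only if $J^d_{k,n}(m)\ge J^d_{k,n}(m+1)$ for $0\le m<n+k$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The right side of \eqref{eq:def} is invariant under $z\mapsto1/z$. The term $j$ of \eqref{eq:J} involves $c_s(n+T_k-T_j)$ with $|s-m|\le j$, so it vanishes unless $|m|\le j+n+T_k-T_j$. For $j>k$ we have $T_j-T_k\ge(j-k)(k+1)>j-k$, so this bound is less than $n+k$. For $j=k$ the bound is $n+k$, and at $m=n+k$ the term is $c_n(n)=1$.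

(b) The series \eqref{eq:def} for $d\ge 2$ is the series for $d=2$ times $\prod_{i=3}^d(1-q^iz)^{-1}(1-q^i/z)^{-1}$, which has nonnegative coefficients and constant term $1$. If all $J^2_{k,n}(m)$ are nonnegative, this gives $J^d_{k,n}(m)\ge J^2_{k,n}(m)$.

(c) The inequalities and the symmetry give unimodality with peak at $m=0$. Conversely, if $J(m)<J(m+1)=J(-m-1)$ for some $m\ge0$, then $J(m)$ is smaller than an entry on each side of it, which cannot happen in a unimodal sequence.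
\end{proof}

From now on $m\ge0$. Moving the window one step to the right drops the charge $m-j$ and adds the charge $m+j+1$, so
\begin{equation}\label{eq:diff}
J^d_{k,n}(m)-J^d_{k,n}(m+1)=\sum_{j\ge k}(-1)^{j-k}\big(c_{m-j}-c_{m+j+1}\big)(n+T_k-T_j).
\end{equation}
There is no analog of Lemma~\ref{lem:basic}(b) for unimodality, since multiplication by $z+z^{-1}$ turns the unimodal polynomial $1$ into one that is not.

\begin{proof}[Proof of Theorem~\ref{thm:uni}(c)]
Let $n\le k$. Since $T_{k+1}-T_k=k+1>n$, only $j=k$ contributes to \eqref{eq:diff}, and $c_{m+k+1}(n)=0$. The difference is $c_{m-k}(n)\ge0$.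

Let $n=k+1$ and $d\ge2$. Since $T_{k+2}-T_k=2k+3>n$, only $j=k$ and $j=k+1$ contribute, and the difference is
\[
c_{m-k}(k+1)-c_{m+k+1}(k+1)-c_{m-k-1}(0)+c_{m+k+2}(0).
\]
The last term is $0$. The second is $-1$ for $m=0$ and the third is $-1$ for $m=k+1$; otherwise both vanish. So we need $c_k(k+1)\ge1$ and $c_1(k+1)\ge1$. The first holds by the signed partition with one part $2^+$ and $k-1$ parts $1^+$. For the second take $k/2+1$ parts $1^+$ and $k/2$ parts $1^-$ if $k$ is even, and one part $2^+$ with $(k-1)/2$ parts $1^+$ and $(k-1)/2$ parts $1^-$ if $k$ is odd.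
\end{proof}

For $d=1$ weight and charge have the same parity, so $c_k(k+1)=0$; the difference at $m=0$ is then $-1$, and unimodality fails at $n=k+1$ for every $k$.

\begin{proof}[Proof of Theorem~\ref{thm:uni}(a)]
Let $k=1$, $n=4$. As $T_2-T_1=2$ and $T_3-T_1=5$,
\[
\mathcal{L}^d_{1,4}=\chi_1\cdot[q^4]\Phi_d-\chi_2\cdot[q^2]\Phi_d ,
\]
and \eqref{eq:diff} at $m=0$ reads $J(0)-J(1)=c_1(4)-c_2(4)-c_2(2)+c_3(2)=c_1(4)-c_2(4)-1$. To find $[q^4]\Phi_d$ we sort signed partitions by their underlying partition. A size that occurs $r$ times contributes the factor $z^r+z^{r-2}+\dots+z^{-r}$, so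
\[
\begin{array}{lll}
1+1+1+1 & (d\ge1): & z^4+z^2+1+z^{-2}+z^{-4},\\
2+1+1 & (d\ge2): & z^3+2z+2z^{-1}+z^{-3},\\
2+2 & (d\ge2): & z^2+1+z^{-2},\\
3+1 & (d\ge3): & z^2+2+z^{-2},\\
4 & (d\ge4): & z+z^{-1}.
\end{array}
\]
In weight $2$ the partitions $1+1$ and $2$ give $[q^2]\Phi_1=z^2+1+z^{-2}$ and $[q^2]\Phi_d=\chi_2$ for $d\ge2$. Table~\ref{tab:four} collects the sums. In each row $c_1(4)\le c_2(4)$, so $J(0)<J(1)$, and Lemma~\ref{lem:basic}(c) applies.
\end{proof}

\begin{table}[ht]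
\centering
\begin{tabular}{c|ccccc|cccccc}
$d$ & $c_0(4)$ & $c_1(4)$ & $c_2(4)$ & $c_3(4)$ & $c_4(4)$ & $J(0)$ & $J(1)$ & $J(2)$ & $J(3)$ & $J(4)$ & $J(5)$\\
\hline
$1$ & 1 & 0 & 1 & 0 & 1 & $-2$ & 0 & $-1$ & 1 & 0 & 1\\
$2$ & 2 & 2 & 2 & 1 & 1 & 1 & 2 & 2 & 2 & 1 & 1\\
$3$ & 4 & 2 & 3 & 1 & 1 & 3 & 5 & 3 & 3 & 1 & 1\\
$\ge4$ & 4 & 3 & 3 & 1 & 1 & 5 & 6 & 4 & 3 & 1 & 1
\end{tabular}
\caption{Signed partitions of weight $4$ by charge, and the coefficients $J(m)=J^d_{1,4}(m)$.}\label{tab:four}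
\end{table}

Parts larger than $4$ cannot occur in weight $4$, so no choice of $d$ repairs the dip at $m=0$. In particular assertion (ii) fails for every $d\ge3$.

\begin{remark}
For $k=1$ and $d\ge2$ the value $n=4$ is the first failure. The cases $n\le2$ are Theorem~\ref{thm:uni}(c). For $n=3$ the partitions $1+1+1$, $2+1$, $3$ give $(c_0(3),\dots,c_3(3))=(2,1,1,1)$ for $d=2$ and $(2,2,1,1)$ for $d\ge3$, and the differences \eqref{eq:diff} for $m=0,1,2,3$ are $c_1(3)-c_2(3)$, $c_0(3)-c_3(3)-1$, $c_1(3)$, $c_2(3)-1$, all nonnegative.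
\end{remark}

\section{The case $d=1$: a model computation}\label{sec:d1}

The sum \eqref{eq:J} would telescope if $c_s$ were a combination of geometric progressions in $s$ for all $s\in\mathbb{Z}$. It is such a combination for $s\ge0$ only. We therefore continue the formula to negative $s$ and compute the error.

For any $d$, let $(\tau_s)_{s\in\mathbb{Z}}$ be Laurent series in $q$ with $\tau_s=\sum_{i\ge s}c_i$ for $s\ge0$; for $s<0$ they are at our disposal. If $j\le m$, the window lies in $s\ge0$ and $f_j=\tau_{m-j}-\tau_{m+j+1}$. If $j=m+r$ with $r\ge0$, we remove from $\sum_sc_s=\Phi_d(1,q)$ the charges $s\ge m+j+1$ and the charges $s\le-r-1$; by symmetry $f_j=\Phi_d(1,q)-\tau_{m+j+1}-\tau_{r+1}$. Hence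
\begin{equation}\label{eq:window}
f_j=\tau_{m-j}-\tau_{m+j+1}+K_{j-m},\qquad K_r=\begin{cases}\Phi_d(1,q)-\tau_{r+1}-\tau_{-r}&(r\ge0),\\ 0&(r<0).\end{cases}
\end{equation}

\begin{proposition}\label{prop:d1}
For $k\ge1$,
\[
\sum_{n\ge0}J^1_{k,n}(k-1)\,q^{n+1}=\frac{[k]}{1-q^2}-\sum_{r\ge0}(-1)^rq^{T_r+(k-1)r}\binom{r+2}{2}_q .
\]
\end{proposition}

\begin{proof}
Let $d=1$. A signed partition of charge $s\ge0$ consists of $s$ parts $1^+$ and any number of pairs $1^+1^-$, so $c_s=q^{|s|}/(1-q^2)$. Take $\tau_s=q^s/(q)_2$ for all $s\in\mathbb{Z}$. Since $\Phi_1(1,q)=1/(1-q)^2=(1+q)/(q)_2$, for $r\ge0$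
\[
K_r=\frac{1+q-q^{r+1}-q^{-r}}{(q)_2}=-q^{-r}\frac{(1-q^r)(1-q^{r+1})}{(q)_2}=-q^{-r}\binom{r+1}2_q .
\]
Because $T_j-j=T_{j-1}$ and $T_j+j+1=T_{j+1}$, the first part of \eqref{eq:window} contributes to \eqref{eq:J}
\[
\frac{q^m}{(q)_2}\sum_{j\ge k}(-1)^{j-k}\big(q^{T_{j-1}}-q^{T_{j+1}}\big)=\frac{q^m\big(q^{T_{k-1}}-q^{T_k}\big)}{(q)_2}=\frac{q^{m+T_{k-1}}[k]}{1-q^2}.
\]
Let $m=k-1$, so $m+T_{k-1}=T_k-1$. Writing $j=k+r$, the second part contributes
\[
\sum_{r\ge0}(-1)^rq^{T_{k+r}}K_{r+1}=-\sum_{r\ge0}(-1)^rq^{T_{k+r}-r-1}\binom{r+2}2_q ,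
\]
and $T_{k+r}=T_k+T_r+kr$. Divide by $q^{T_k-1}$.
\end{proof}

For $k=1$ the series begins $\frac1{1-q^2}-1+q(1+q+q^2)-q^3(1+q+2q^2+q^3+q^4)+\cdots$, the next term starting at $q^6$; the coefficient of $q^5$ is the entry $-2$ in Table~\ref{tab:four}.

\begin{proof}[Proof of Theorem~\ref{thm:pos}(b)]
The $r$-th summand in Proposition~\ref{prop:d1} occupies the exponents from $T_r+(k-1)r$ to $T_r+(k+1)r$; both ends increase with $r$. Consider its center $T_r+kr$ for $r\geq 1$. The summand $r-1$ ends at $T_r+kr-k-1$ and the summand $r+1$ starts at $T_r+kr+k$, so only the $r$-th summand reaches the center. Its coefficient there counts partitions of $r$ into at most two parts, so it is $\lfloor r/2\rfloor+1$. Each coefficient of $[k]/(1-q^2)$ is at most $\lceil k/2\rceil$. For even $r\ge2k$ and $n=T_r+kr-1$ we get $J^1_{k,n}(k-1)\le\lceil k/2\rceil-(k+1)<0$.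
\end{proof}

The generating function has split into a rational \emph{main term} and an \emph{oscillating term}, an alternating sum of shifted Gaussian binomials whose supports hardly overlap. For $d=1$ the main term has bounded coefficients and the oscillating term has unbounded peaks, so the latter wins. For $d=2$ the same splitting occurs, but at the exponent $N$ the main term will grow quadratically in $N$ and the oscillating term only like $N^{3/2}$.

\section{The case $d=2$: coefficients and plan}\label{sec:d2}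

In Sections~\ref{sec:d2}--\ref{sec:compare}, $d=2$ and $m\ge0$. Define
\[
V=\frac1{(1-q)(1-q^3)(1-q^4)},\qquad W=\frac1{(1-q^2)(1-q^3)(1-q^4)},
\]
and $p_3(n)=[q^n]\,1/(q)_3$, $v(n)=[q^n]V$, $w(n)=[q^n]W$, all zero for $n<0$. These count partitions into parts from $\{1,2,3\}$, $\{1,3,4\}$ and $\{2,3,4\}$. Adding a part $1$ shows that $v$ is nondecreasing, and $V=(1+q)W$ gives $v(n)=w(n)+w(n-1)$. The function $w$ is not monotone ($w(0)=1$, $w(1)=0$), but every $i\ge2$ is a sum of parts $2$ and $3$, and adding these parts shows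
\begin{equation}\label{eq:w}
w(n)\ge w(n-i)\qquad\text{for }i=0\text{ and for all }i\ge2 .
\end{equation}

\begin{lemma}\label{lem:quasi}
Let $\varepsilon,\delta\colon\mathbb{Z}\to\mathbb{Z}$ be the even functions of periods $6$ and $12$ with $\varepsilon(0),\dots,\varepsilon(3)=0,-1,-4,3$ and $\delta(0),\dots,\delta(6)=0,-1,-4,-9,8,-1,-12$. Then
\[
12\,p_3(n)=(n+3)^2+\varepsilon(n+3)\quad(n\ge-5),\qquad 24\,v(n)=(n+4)^2+\delta(n+4)\quad(n\ge-7).
\]
Moreover $24\big(v(x-4)+v(-x-4)\big)=x^2+\delta(x)$ for all $x\in\mathbb{Z}$.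
\end{lemma}

\begin{proof}
If a rational function is proper (numerator of smaller degree than denominator) and regular at $0$, partial fractions show that for all $l\ge0$ its coefficient of $q^l$ is $\sum_\zeta\pi_\zeta(l)\zeta^{-l}$, where $\zeta$ runs over the poles and $\pi_\zeta$ is a polynomial of degree less than the order of $\zeta$. The functions $q^5/(q)_3$ and $q^7V$ are proper. Each has a pole of order $3$ at $q=1$, with leading terms $\frac16(1-q)^{-3}$ and $\frac1{12}(1-q)^{-3}$. The other poles are simple: $-1$ and the primitive cube roots of unity for the first; these and $\pm\sqrt{-1}$ for the second. So $p_3(n)-\frac{n^2}{12}-\beta n$ has period $6$ on $n\ge-5$, and $v(n)-\frac{n^2}{24}-\beta'n$ has period $12$ on $n\ge-7$, for some constants $\beta,\beta'$. From $p_3(-5)=0$, $p_3(1)=1$ we get $1=-2+6\beta$, so $\beta=\frac12$; from $v(-7)=0$, $v(5)=3$ we get $3=-1+12\beta'$, so $\beta'=\frac13$. Thus $12p_3(n)-(n+3)^2$ and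 $24v(n)-(n+4)^2$ are periodic, and we evaluate them on one period. For $-5\le n\le0$ we have $p_3(n)=0,0,0,0,0,1$, which gives $-4,-1,0,-1,-4,3$. For $-7\le n\le4$ we have $v(n)=0$ for $n<0$ and $v(0),\dots,v(4)=1,1,1,2,3$, which gives $-9,-4,-1,0,-1,-4,-9,8,-1,-12,-1,8$. These are the values of $\varepsilon(n+3)$ and $\delta(n+4)$.

The last identity is even in $x$, and for $x\ge0$ it is the formula for $v(x-4)$, since $v(-x-4)=0$.
\end{proof}

Note $-4\le\varepsilon\le3$ and $-12\le\delta\le8$. The lemma gives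
\begin{equation}\label{eq:vlist}
v(0),\dots,v(16)=1,1,1,2,3,3,4,5,6,7,8,9,11,12,13,15,17 .
\end{equation}

\begin{lemma}\label{lem:cs}
For $s\ge0$,
\begin{equation}\label{eq:cs}
c_s=\frac{q^s}{(q)_3}-q^{2s+1}V,\qquad c_s(n)=p_3(n-s)-v(n-2s-1).
\end{equation}
For integers $n,s$ with $|s|\le X+2$, where $X=n+3$,
\begin{equation}\label{eq:csq}
24\,c_s(n)=X^2-2s^2+\eta+24\,v(2|s|-X-4)\qquad\text{with }-16\le\eta\le18 .
\end{equation}
\end{lemma}

\begin{proof}
Write $\frac1{(1-qx)(1-q^2x)}=\sum_{b\ge0}h_bx^b$, so $h_b=q^b[b+1]=\frac{q^b-q^{2b+1}}{1-q}$. Then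
\[
c_s=\sum_{b\ge0}h_{s+b}h_b=\frac1{1-q}\Big(q^s\sum_bh_bq^b-q^{2s+1}\sum_bh_bq^{2b}\Big),
\]
and the two sums are $1/\big((1-q^2)(1-q^3)\big)$ and $1/\big((1-q^3)(1-q^4)\big)$. This is \eqref{eq:cs}.

For \eqref{eq:csq} we may assume $s\ge0$. The condition $s\le X+2$ says $n-s\ge-5$, so $24p_3(n-s)=2(X-s)^2+2\varepsilon(X-s)$. With $x=X-2s$, the last identity of Lemma~\ref{lem:quasi} gives $24v(n-2s-1)=24v(x-4)=x^2+\delta(x)-24v(2s-X-4)$. Subtract, and use $2(X-s)^2-(X-2s)^2=X^2-2s^2$. Here $\eta=2\varepsilon-\delta$ lies between $-8-8$ and $6+12$.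
\end{proof}

So $c_s(n)$ follows the parabola $(X^2-2s^2)/24$ within a bounded error while $|s|$ is at most about $X/2$, and lies above it by the $v$-term beyond that.

\subsection*{Plan of the proof}
Fix $N\ge0$ and put
\[
a_j=f_j(N-T_j)\ge0,\qquad S_k=\sum_{j\ge k}(-1)^{j-k}a_j .
\]
By \eqref{eq:J}, $J^2_{k,n}(m)=S_k$ for $N=n+T_k$. Holding $N$ fixed rather than $n$ lets us compare different $k$:
\begin{equation}\label{eq:step}
S_k=(a_k-a_{k+1})+(a_{k+2}-a_{k+3})+\cdots,\qquad S_k=S_{k-2}+(a_{k-1}-a_{k-2}).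
\end{equation}

\begin{example}\label{ex:ten}
Let $m=0$, $N=10$. Lemma~\ref{lem:quasi} gives $p_3(5),\dots,p_3(10)=5,7,8,10,12,14$. By \eqref{eq:cs} and \eqref{eq:vlist}, $c_0(10)=14-7=7$; $c_0(9)=12-6=6$, $c_1(9)=10-4=6$; $c_0(7)=8-4=4$, $c_1(7)=7-3=4$, $c_2(7)=5-1=4$; and $c_s(4)$ is in Table~\ref{tab:four}. Hence
\[
a_0,\dots,a_4=7,\ 18,\ 20,\ 12,\ 1,\qquad S_4,S_3,S_2,S_1=1,\ 11,\ 9,\ 9 .
\]
\end{example}

As $j$ grows the window widens and the weight $N-T_j$ shrinks, and in the example the $a_j$ first rise and then fall. If the $a_j$ fall from $j=k$ on, the first formula in \eqref{eq:step} gives $S_k>0$. If they rise below $k$, the second gives $S_k\ge S_{k-2}\ge\cdots$, and we need a base case at which to stop. The base cases are $k\le m+1$ for $m\ge1$ and $k\le2$ for $m=0$. They are handled by a closed formula (Section~\ref{sec:closed}), an upper bound for its oscillating term (Section~\ref{sec:E}) and a lower bound for its main term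 (Section~\ref{sec:base}). The comparison of $a_j$ with $a_{j+1}$ is in Section~\ref{sec:compare}. All estimates must be explicit and fairly tight, since the value $1$ occurs both at the ends, by Lemma~\ref{lem:basic}(a), and in the middle, as $J^2_{1,4}(0)=1$.

\section{A closed formula for $k\le m+2$}\label{sec:closed}

Let $g_i(x)=[q^x]\binom{i+4}4_q$ for $i\ge0$.

\begin{proposition}\label{prop:closed}
Let $1\le k\le m+2$ and $N\ge0$. Put $u=m-k+1$, $\nu=N-m-T_{k-1}$, $y=N-2m-T_m$, and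
\[
P=[k](1+q+q^2+q^3)-q^u[k-1]-q^{u+2k-1}[k+1].
\]
Then $S_k=M+(-1)^{k+m}E$, where
\[
M=[q^\nu]\,PW,\qquad E=\sum_{i\ge0}(-1)^ie_i,\qquad e_i=g_i(y-T_i-mi).
\]
Moreover $\nu=y+m+T_m-T_{k-1}$, and $\nu=n+k-m$ if $N=n+T_k$.
\end{proposition}

\begin{proof}
Summing \eqref{eq:cs} over the charges $\ge s$ and using $V/(1-q^2)=1/(q)_4$, we see that we may take in \eqref{eq:window}
\[
\tau_s=\frac{q^s}{(1-q)(q)_3}-\frac{q^{2s+1}}{(q)_4}\qquad(s\in\mathbb{Z}).
\]

\emph{The correction.} We have $\Phi_2(1,q)=1/(q)_2^2=\binom42_q/(q)_4$ and $1/\big((1-q)(q)_3\big)=\binom41_q/(q)_4$. So for $r\ge0$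
\[
(q)_4K_r=\binom42_q-\binom41_q\big(q^{r+1}+q^{-r}\big)+q^{2r+3}+q^{1-2r}.
\]
The $q$-binomial theorem gives $(x;q)_4=1-\binom41_qx+q\binom42_qx^2-q^3\binom41_qx^3+q^6x^4$. At $x=q^{r-1}$, multiplied by $q^{1-2r}$, the five terms carry the powers $q^{1-2r},q^{-r},q^0,q^{r+1},q^{2r+3}$, and their sum is the right side above. Hence $K_r=q^{1-2r}(q^{r-1};q)_4/(q)_4=q^{1-2r}\binom{r+2}4_q$, and $K_0=K_1=0$. This is where $k\le m+2$ enters: all $j=m+r$ with $r\ge2$ satisfy $j\ge k$, so every nonzero correction occurs in \eqref{eq:J}. With $r=i+2$ we have $T_{m+i+2}+1-2r=T_{m+i}+2m=2m+T_m+T_i+mi$, so the corrections contribute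
\[
(-1)^{k+m}q^{2m+T_m}\sum_{i\ge0}(-1)^iq^{T_i+mi}\binom{i+4}4_q ,
\]
whose coefficient of $q^N$ is $(-1)^{k+m}E$.

\emph{The telescoping part.} From $T_j-j=T_{j-1}$, $T_j+j+1=T_{j+1}$, $T_j-2j+1=T_{j-2}$ and $T_j+2j+3=T_{j+2}$,
\[
q^{T_j}(\tau_{m-j}-\tau_{m+j+1})=\frac{q^m\big(q^{T_{j-1}}-q^{T_{j+1}}\big)}{(1-q)(q)_3}-\frac{q^{2m}\big(q^{T_{j-2}}-q^{T_{j+2}}\big)}{(q)_4}.
\]
The shifts of the index are even, so in the alternating sum over $j\ge k$ all but the first two, respectively four, terms cancel: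
\[
\frac{q^m\big(q^{T_{k-1}}-q^{T_k}\big)}{(1-q)(q)_3}-\frac{q^{2m}\big(q^{T_{k-2}}-q^{T_{k-1}}+q^{T_k}-q^{T_{k+1}}\big)}{(q)_4}.
\]
Take out the factor $q^{m+T_{k-1}}$. The first term leaves $[k]/(q)_3=[k](1+q+q^2+q^3)W$. The second leaves
\[
\frac{q^{m-k+1}(1-q^{k-1})+q^{m+k}(1-q^{k+1})}{(q)_4}=\big(q^u[k-1]+q^{u+2k-1}[k+1]\big)W,
\]
because $(1-q)/(q)_4=W$. The total is $q^{m+T_{k-1}}PW$, whose coefficient of $q^N$ is $M$.
\end{proof}

\section{The oscillating term}\label{sec:E}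

The number $g_i(x)$ counts partitions $i\ge\lambda_1\ge\lambda_2\ge\lambda_3\ge\lambda_4\ge0$ of $x$. Hence $g_i(x)=g_i(4i-x)$, $g_i(x)\le g_{i+1}(x)$, and $g_i(x)\le p_4(x):=[q^x]\,1/(q)_4$, with equality for $x\le i$; the function $p_4$ is nondecreasing. The identity $(1-q^i)\binom{i+4}4_q=(1-q^{i+4})\binom{i+3}4_q$ gives the recursion $g_i(x)=g_i(x-i)+g_{i-1}(x)-g_{i-1}(x-i-4)$, which produces the rows of Table~\ref{tab:E}. The table shows what to expect: at each $y$ few of the $e_i$ are nonzero, and two terms of the same sign meet only where one of them is near an end of its support.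

\begin{table}[ht]
\centering
{\small\setlength{\tabcolsep}{3.5pt}
\begin{tabular}{c|rrrrrrrrrrrrrr}
$y$ & 0&1&2&3&4&5&6&7&8&9&10&11&12&13\\
\hline
$+g_0(y)$ & 1&&&&&&&&&&&&&\\
$-g_1(y-1)$ & &$-1$&$-1$&$-1$&$-1$&$-1$&&&&&&&&\\
$+g_2(y-3)$ & &&&1&1&2&2&3&2&2&1&1&&\\
$-g_3(y-6)$ & &&&&&&$-1$&$-1$&$-2$&$-3$&$-4$&$-4$&$-5$&$-4$\\
$+g_4(y-10)$ & &&&&&&&&&&1&1&2&3\\
\hline
$E$ & 1&$-1$&$-1$&0&0&1&1&2&0&$-1$&$-2$&$-2$&$-3$&$-1$\\
\multicolumn{15}{c}{}\\
$y$ & 14&15&16&17&18&19&20&21&22&23&24&25&26&27\\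
\hline
$-g_3(y-6)$ & $-4$&$-3$&$-2$&$-1$&$-1$&&&&&&&&&\\
$+g_4(y-10)$ & 5&5&7&7&8&7&7&5&5&3&2&1&1&\\
$-g_5(y-15)$ & &$-1$&$-1$&$-2$&$-3$&$-5$&$-6$&$-8$&$-9$&$-11$&$-11$&$-12$&$-11$&$-11$\\
$+g_6(y-21)$ & &&&&&&&1&1&2&3&5&6&9\\
\hline
$E$ & 1&1&4&4&4&2&1&$-2$&$-3$&$-6$&$-6$&$-6$&$-4$&$-2$
\end{tabular}}
\caption{The terms $(-1)^ig_i(y-T_i)$ and their sum $E$ for $m=0$ and $0\le y\le27$; blank entries are zero.}\label{tab:E}
\end{table}

Let $G_i=\max_xg_i(x)$, a nondecreasing sequence. Table~\ref{tab:E} gives $G_0,\dots,G_3=1,1,3,5$ and $p_4(0),\dots,p_4(4)=1,1,2,3,5$.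

\begin{lemma}\label{lem:G}
$G_i\le\widehat G_i:=\displaystyle\sum_{b=0}^i\Big\lfloor\frac{(b+2)^2+4}8\Big\rfloor$, and $\widehat G_4,\dots,\widehat G_8=12,18,26,36,49$.
\end{lemma}

\begin{proof}
Fix $x$ and sort the partitions by $b=\lambda_1-\lambda_4\in\{0,\dots,i\}$. Fix $b$ and put $\ell=x-2(\lambda_1+\lambda_4)$. Since $\lambda_1+\lambda_4\equiv b\pmod2$, $\ell$ lies in one residue class modulo $4$, and $\ell$ determines $\lambda_1$ and $\lambda_4$. The numbers $\mu=\lambda_2-\lambda_4\ge\mu'=\lambda_3-\lambda_4$ lie in $[0,b]$ and have sum $b+\ell$. For $-b\le\ell\le0$ there are $1+\lfloor(b-|\ell|)/2\rfloor$ such pairs; the map $(\mu,\mu')\mapsto(b-\mu',b-\mu)$ gives the same count for $0\le\ell\le b$; for $|\ell|>b$ there are none. So the count is at most $\frac12\Lambda_0(\ell)$, where $\Lambda_0(t)=\max(H-|t|,0)$ is the tent of height $H=b+2\ge2$.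

The intervals $[\ell-2,\ell+2]$, with $\ell$ in our class, tile the line. If $|\ell|\ge2$, the tent is convex on the interval, so $\Lambda_0(\ell)$ is at most its mean there. At most one $\ell$ in the class has $|\ell|<2$. For it $\Lambda_0(\ell)=H-|\ell|$, the mean of $\Lambda_0$ is at least the mean $H-1-\ell^2/4$ of $H-|t|$, and the difference is at most $(1-|\ell|/2)^2\le1$. Therefore $\sum_\ell\Lambda_0(\ell)\le\frac14\int\Lambda_0+1=H^2/4+1$, and at most $\lfloor(H^2+4)/8\rfloor$ partitions have the given $b$. For $b=0,\dots,8$ these bounds are $1,1,2,3,5,6,8,10,13$.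
\end{proof}

If $y<0$ then $E=0$. For $y\ge0$ let $\rho$ be the largest index with $T_\rho+m\rho\le y$, so that $e_i=0$ for $i>\rho$. Define $U_\rho=G_\rho$ for $\rho\le3$ and $U_\rho=\widehat G_\rho+p_4(\rho-4)$ for $\rho\ge4$; thus
\[
U_0,\dots,U_8=1,1,3,5,13,19,28,39,54 .
\]

\begin{lemma}\label{lem:E}
For $y\ge0$ we have $|E|\le U_\rho$. For $\rho\ge9$,
\begin{equation}\label{eq:U9}
U_\rho<\frac{(T_\rho+3)^2-16}{24}.
\end{equation}
\end{lemma}

\begin{proof}
$E$ is the difference of the sums of the $e_i\ge0$ over even and over odd $i$, so it suffices to bound each sum by $U_\rho$. The term $e_i$ vanishes unless $T_i+mi\le y\le T_i+mi+4i$. Since $T_{i+4}-T_i=4i+10>4i$, two nonzero terms of the same parity have indices differing by exactly $2$, so there are at most two of them. If there is at most one, the sum is at most $G_\rho\le U_\rho$. If $e_i$ and $e_{i+2}$ are both nonzero, then $e_i=g_i(x_1)$ and $e_{i+2}=g_{i+2}(x_2)$ with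
\[
x_1=4i-(y-T_i-mi)\ge0,\qquad x_2=y-T_{i+2}-m(i+2)\ge0,\qquad x_1+x_2=2i-3-2m .
\]
This forces $i\ge2$, so $\rho\ge i+2\ge4$, and $x_1+x_2\le2\rho-7$, so one of $x_1,x_2$ is at most $\rho-4$. That term is at most $p_4(\rho-4)$, and the other is at most $\widehat G_\rho$.

For \eqref{eq:U9}, a partition counted by $p_4(x)$ is determined by its numbers of parts $4,3,2$, so $p_4(x)\le(\frac x4+1)(\frac x3+1)(\frac x2+1)$ and $p_4(\rho-4)\le\rho(\rho-1)(\rho-2)/24$. Dropping the floors in $\widehat G_\rho$ and using $\sum_{t=2}^{\rho+2}t^2=\frac16(\rho+2)(\rho+3)(2\rho+5)-1$, we get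
\[
48\,U_\rho\le(2\rho^3+15\rho^2+61\rho+48)+(2\rho^3-6\rho^2+4\rho)=4\rho^3+9\rho^2+65\rho+48 .
\]
The right side of \eqref{eq:U9} is $\big((\rho^2+\rho+6)^2-64\big)/96$, and
\[
(\rho^2+\rho+6)^2-64-2(4\rho^3+9\rho^2+65\rho+48)=\rho^4-6\rho^3-5\rho^2-118\rho-124 .
\]
For $\rho\ge9$ we have $\rho^4-6\rho^3\ge3\rho^3\ge27\rho^2$ and $22\rho^2\ge198\rho>118\rho+124$, so this is positive.
\end{proof}

Since $T_\rho\le y$, the bound $U_\rho$ is of order at most $y^{3/2}$, and \eqref{eq:U9} says that from $\rho=9$ on it is beaten by the quadratic bounds that the main term will supply.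

\section{The base cases}\label{sec:base}

\subsection*{The case $m\ge1$, $k\le m+1$}
The polynomial $P$ has $4k$ positive and $2k$ negative monomials. We cancel each negative monomial against a positive one of lower or equal degree. By \eqref{eq:w} this is allowed when the gap between the degrees is $0$ or at least $2$; a gap of $1$ must be avoided. We also arrange that the surviving monomials form a multiple of $1+q$, so that $W$ is replaced by the monotone series $V$.

\begin{lemma}\label{lem:M}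
Let $m\ge1$ and $1\le k\le m+1$, so $u\ge0$. Then $M\ge\sum_{t=0}^{k-1}v(\nu-\gamma-t)$, where $\gamma=0$ for $u\ge2$, $\gamma=2$ for $u=1$, and $\gamma=1$ for $u=0$. Moreover $M=v(\nu)$ if $(m,k)=(1,1)$, and $M\ge2v(\nu-1)$ if $(m,k)=(1,2)$.
\end{lemma}

\begin{proof}
The positive exponents form the blocks $C_i=\{i,\dots,i+k-1\}$, $0\le i\le3$; the negative ones form $B_1=\{u,\dots,u+k-2\}$ and $B_2=\{u+2k-1,\dots,u+3k-1\}$, of sizes $k-1$ and $k+1$. Choose $\alpha\ne\beta$ in $\{0,1,2,3\}$. Match $B_1$ in order with the first $k-1$ elements of $C_\alpha$ (gap $u-\alpha$), the last element of $B_2$ with the last element of $C_\alpha$ (gap $u-\alpha+2k$), and the first $k$ elements of $B_2$ in order with $C_\beta$ (gap $u+2k-1-\beta$). We take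
\[
\begin{array}{c|cc|cc|c}
u&\alpha&\beta&u-\alpha&u+2k-1-\beta&\text{left over}\\
\hline
\ge4&2&3&u-2&u+2k-4&C_0,\,C_1\\
3&3&2&0&2k&C_0,\,C_1\\
2&2&3&0&2k-2&C_0,\,C_1\\
1&1&0&0&2k&C_2,\,C_3\\
0&0&3&0&2k-4&C_1,\,C_2
\end{array}
\]
In the last row $k=m+1\ge2$; this is where $m\ge1$ is used. All gaps are $0$ or at least $2$, so each matched pair contributes $w(\nu-x)-w(\nu-x')\ge0$ to $M$. The blocks $C_\gamma,C_{\gamma+1}$ left over contribute $\sum_{t<k}\big(w(\nu-\gamma-t)+w(\nu-\gamma-t-1)\big)=\sum_{t<k}v(\nu-\gamma-t)$.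

For $(m,k)=(1,1)$ we have $u=1$ and $P=1+q$. For $(m,k)=(1,2)$ we have $u=0$ and $P=2q(1+q)+q^3-q^5$, and $w(\nu-3)\ge w(\nu-5)$.
\end{proof}

\begin{proposition}\label{prop:base1}
Let $m\ge1$, $1\le k\le m+1$, $n\ge0$ and $m\le n+k$. Then $J^2_{k,n}(m)>0$.
\end{proposition}

\begin{proof}
Let $N=n+T_k$. The hypothesis $m\le n+k$ says $\nu\ge0$.

\emph{Step 1: $M>0$.} If $u\ge2$ or $u=k=1$, then $M\ge v(\nu)\ge1$. If $u=0$, then $\nu=n+1\ge1$ and $M\ge v(\nu-1)\ge1$. If $u=1$, $k\ge2$ and $\nu\ge2$, then $M\ge v(\nu-2)\ge1$. If $u=1$, $k\ge2$ and $\nu\le1$, then $P=(1+2q+\cdots)-(q+\cdots)=1+q+\cdots$ and $W=1+q^2+\cdots$ give $M=1$. So $S_k>0$ whenever $E=0$. This covers $y<0$, and also $\rho=0$, $y>0$, where $E=g_0(y)=0$.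

\emph{Step 2: bounds in terms of $y\ge0$.} Insert $\nu=y+m+T_m-T_{k-1}$ in Lemma~\ref{lem:M} and use that $v$ is nondecreasing.
\begin{itemize}
\item[(1)] $k\le m-1$: here $m\ge2$, $u\ge2$, $\nu\ge y+3m-1\ge y+5$, so $M\ge v(y+5)$.
\item[(2)] $k=m\ge2$: here $u=1$, $\nu=y+2m\ge y+4$, so $M\ge v(y+2)+v(y+1)$.
\item[(3)] $k=m=1$: here $\nu=y+2$, so $M=v(y+2)$.
\item[(4)] $k=m+1$: here $u=0$, $\nu=y+m$, and $M\ge2v(y)$. For $m=1$ this is the last claim of the lemma, and for $m\ge2$ it follows from $M\ge v(y+m-1)+v(y+m-2)$.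
\end{itemize}

\emph{Step 3: comparison with $E$.} If $y=0$, then $E=1$; in cases (1), (2), (4) we have $M\ge2$, and in case (3) the sign $(-1)^{k+m}$ is $+1$. So $S_k>0$. If $\rho\ge1$, put $x_\rho=T_\rho+\rho\le T_\rho+m\rho\le y$. In all four cases $M\ge\min\big(v(x_\rho+2),2v(x_\rho)\big)$. Lemma~\ref{lem:quasi} gives
\[
\begin{array}{c|cccccccc}
\rho&1&2&3&4&5&6&7&8\\
\hline
x_\rho&2&5&9&14&20&27&35&44\\
v(x_\rho+2)&3&5&9&17&28&45&70&104\\
2v(x_\rho)&2&6&14&26&48&80&126&192\\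
U_\rho&1&3&5&13&19&28&39&54
\end{array}
\]
so $M>U_\rho$ for $1\le\rho\le8$. For $\rho\ge9$, $24M\ge24v(x_\rho)\ge(T_\rho+\rho+4)^2-12>24U_\rho$ by \eqref{eq:U9}. In each case $M>|E|$ by Lemma~\ref{lem:E}.
\end{proof}

\subsection*{The case $m=0$, $k\le2$}
For $m=0$ the shifts $T_i+mi$ are smallest, $\rho$ is largest for a given $y$, and the bound $U_\rho$ is too weak until $\rho=7$. Below that we use the exact values in Table~\ref{tab:E}.

\begin{proposition}\label{prop:base0}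
$J^2_{1,n}(0)>0$ and $J^2_{2,n}(0)>0$ for all $n\ge0$.
\end{proposition}

\begin{proof}
Here $y=N=n+T_k$.

Let $k=1$, so $y\ge1$, $u=0$, $\nu=y$, $P=1+q^3$ and $S_1=M-E$. We have $(1+q^3)W=(1-q+q^2)V$. Since $1/(q)_3=(1+q^2)V$, formula \eqref{eq:cs} shows that this series is $c_0$. So $M=c_0(y)=v(y)-v(y-1)+v(y-2)$, and $24M\ge(y+3)^2-16$ by \eqref{eq:csq}. For $y=1,\dots,7$ we find $M=0,1,2,2,2,4,4$ from \eqref{eq:vlist}, and $S_1=1,2,2,2,1,3,2$. For $8\le y\le15$, $24M\ge105$, so $M\ge5$, while $E\le1$. For $16\le y\le27$, $24M\ge345$, so $M\ge15$, while $E\le4$.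

Let $k=2$, so $y\ge3$, $u=-1$, $\nu=y-1$ and $S_2=M+E$. Now
\[
qP=-1+q+2q^2+q^3+q^4=(1+q)(-1+2q+q^3),
\]
so $M=-v(y)+2v(y-1)+v(y-3)$. By Lemma~\ref{lem:quasi},
\[
24M\ge-(y+4)^2-8+2(y+3)^2-24+(y+1)^2-12=2y^2+6y-41 .
\]
For $y=3,4$ we have $M=1,2$ and $E=0$. For $5\le y\le8$, $24M\ge39$ and $E\ge0$. For $9\le y\le15$, $24M\ge175$, so $M\ge8$, while $E\ge-3$. For $16\le y\le27$, $24M\ge567$, so $M\ge24$, while $E\ge-6$.

Let $y\ge28$, so $\rho\ge7$. In both cases $24M\ge(y+3)^2-16$; for $k=2$ this holds because $2y^2+6y-41\ge y^2+6y-7$ when $y^2\ge34$. For $\rho=7$ we get $24M\ge31^2-16=945$, so $M\ge40>39$. For $\rho=8$ we have $y\ge36$ and $24M\ge39^2-16=1505$, so $M>62>54$. For $\rho\ge9$ we have $y\ge T_\rho$, and \eqref{eq:U9} gives $M>U_\rho$.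
\end{proof}

\begin{remark}
For $m=0$ we have $a_0=c_0(N)$ and $S_1=c_0(N)-E$, so $S_0=a_0-S_1=E$, which takes both signs. The descent $S_k\ge S_{k-2}\ge\cdots$ for even $k$ must therefore stop at $k=2$, and this is why Proposition~\ref{prop:closed} is needed up to $k=m+2$.
\end{remark}

\section{Comparing $a_j$ with $a_{j+1}$}\label{sec:compare}

Fix $N$ and $j$, and put $L=j+1$, $n_j=N-T_j$, $X_j=n_j+3$. Since $T_{j+1}=T_j+L$, we compare $a_j=f_j(n_j)$, a sum over the $2L-1$ charges $|s-m|\le L-1$, with $a_{j+1}=f_{j+1}(n_j-L)$, a sum over the $2L+1$ charges $|s-m|\le L$. The parabolic terms of \eqref{eq:csq} contribute to $24(a_j-a_{j+1})$ the amount $\Lambda(X_j)$, where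
\begin{align*}
\Lambda(X)&=\sum_{|s-m|\le L-1}(X^2-2s^2)-\sum_{|s-m|\le L}\big((X-L)^2-2s^2\big)\\
&=(2L-1)X^2-(2L+1)(X-L)^2+2(m+L)^2+2(m-L)^2\\
&=-2X\,(X-2L^2-L)-2L^3+3L^2+4m^2 .
\end{align*}
So the turn from falling to rising takes place for $X$ near $2L^2$. The bounded errors $\eta$ contribute at most $18(2L-1)+16(2L+1)=68L-2$ and at least $-16(2L-1)-18(2L+1)=-68L-2$. We prove one lemma for each side of the turning point.

\begin{lemma}\label{lem:rise}
If $L\ge2$, $0\le m\le L-1$ and $X_j\ge2L^2+8L+6$, then $a_j\le a_{j+1}$.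
\end{lemma}

\begin{proof}
Write $X=X_j$. All charges satisfy $|s|\le m+L\le2L-1\le X-L+2$, so \eqref{eq:csq} applies to every term of both sums. The $v$-terms of $a_j$ vanish, because $2|s|\le2(m+L-1)\le X+3$; those of $a_{j+1}$ are nonnegative. Hence $24(a_j-a_{j+1})\le\Lambda(X)+68L-2$. Now $X-2L^2-L\ge7L+6$, so $2X(X-2L^2-L)\ge2(2L^2+8L)\cdot6=24L^2+96L$, while $3L^2+4m^2\le7L^2$. Thus $\Lambda(X)\le-17L^2-96L$, and $\Lambda(X)+68L-2<0$.
\end{proof}

On the falling side there are two difficulties. For small weight the charges in the window leave the range of \eqref{eq:csq}; there we use an injection instead. For moderate weight the $v$-terms of $a_{j+1}$ have the wrong sign and must be bounded.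

\begin{lemma}\label{lem:fall}
If $L\ge4$, $0\le m\le L-3$, $n_j\ge0$ and $X_j\le2L(L-1)$, then $a_j>a_{j+1}$.
\end{lemma}

\begin{proof}
Write $n=n_j$, $X=X_j$.

\emph{Small weight: $n\le2L+m-2$.} Let $\mathcal{A}$ be the set of signed partitions of weight $n$ with charge in $[m-L+1,m+L-1]$, and $\mathcal{B}$ the set of those of weight $n-L$ with charge in $[m-L,m+L]$, so $a_j=|\mathcal{A}|$ and $a_{j+1}=|\mathcal{B}|$. The set $\mathcal{A}$ has an element without parts $1^+$. For even $n$ take $\lceil n/4\rceil$ parts $2^+$ and $\lfloor n/4\rfloor$ parts $2^-$, of charge $0$ or $1$; for odd $n$ take the partition for $n-1$ and a part $1^-$, of charge $-1$ or $0$. These charges are in the window, which contains $[-2,3]$ because $0\le m\le L-3$ and $L\ge4$. Now map $\mathcal{B}$ by adjoining fixed parts: for odd $L$, $\frac{L+1}2$ parts $1^+$ and $\frac{L-1}2$ parts $1^-$; for even $L$, one part $2^+$, $\frac{L-2}2$ parts $1^+$ and $\frac{L-2}2$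 parts $1^-$. This injective map adds $L$ to the weight and $1$ to the charge. An element of $\mathcal{B}$ has charge $s\ge m-L$ and $s\le n-L\le m+L-2$, so its image lies in $\mathcal{A}$. As $L\ge4$, every image contains a part $1^+$. So the map is not onto, and $|\mathcal{B}|<|\mathcal{A}|$. (If $n<L$, then $\mathcal{B}$ is empty and the conclusion is the same.)

\emph{Moderate weight: $n\ge2L+m-1$}, that is, $X\ge2L+m+2$. All charges satisfy $|s|\le m+L\le X-L+2$, so \eqref{eq:csq} applies. Dropping the $v$-terms of $a_j$,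
\[
24(a_j-a_{j+1})\ge\Lambda(X)-68L-2-24R,\qquad R=\sum_{|s-m|\le L}v(2|s|-X+L-4).
\]
Put $Y=3L+2m-X$; then $Y\le L+m-2\le2L-5$. The positive charges $s=m+L-i$ give the terms $v(Y-4-2i)$. The negative charges $s=-(L-m-i)$ give $v(Y-4-4m-2i)$, again distinct members of the list $v(Y-4),v(Y-6),\dots$. The charge $s=0$ gives $v(L-X-4)=0$. So $R\le2\sum_{i\ge0}v(Y-4-2i)$, and $R=0$ if $Y\le3$. Let $Y\ge4$. At most $(Y-2)/2$ indices $i$ have $Y-4-2i\ge0$, and for these $24v(Y-4-2i)\le(Y-2i)^2+8$. Since $t^2=\binom{t+2}3-\binom t3$, the sum $Y^2+(Y-2)^2+\cdots$ over nonnegative bases equals $\binom{Y+2}3$. Hence $24R\le\frac13Y(Y+1)(Y+2)+8(Y-2)$, and for every $Y\le2L-5$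
\[
72R\le(2L-5)(2L-4)(2L-3)+24(2L-7)=8L^3-48L^2+142L-228 .
\]
The function $\Lambda$ is concave and $2L+2\le X\le2L^2-2L$, so $\Lambda(X)$ is at least the smaller endpoint value. We have
\[
\Lambda(2L+2)\ge6L^3+7L^2-12L-8,\qquad\Lambda(2L^2-2L)\ge10L^3-9L^2,
\]
and the second bound exceeds the first by $4L^2(L-4)+12L+8>0$. Therefore
\begin{align*}
72(a_j-a_{j+1})&\ge3(6L^3+7L^2-80L-10)-(8L^3-48L^2+142L-228)\\
&=L(10L^2+69L-382)+198,
\end{align*}
which is positive since $10L^2+69L\ge436$ for $L\ge4$.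
\end{proof}

For a given $L$ the two lemmas leave the range $2L^2-2L<X_j<2L^2+8L+6$ undecided. This does no harm, because neither formula in \eqref{eq:step} compares $a_{k-1}$ with $a_k$. The first needs Lemma~\ref{lem:fall} at $L=k+1$, and the second needs Lemma~\ref{lem:rise} at $L=k-1$; expressed in $X_k$, the two conditions are complementary.

\begin{proof}[Proof of Theorem~\ref{thm:pos}(a)]
By Lemma~\ref{lem:basic} we may take $d=2$ and $0\le m\le n+k$. Propositions~\ref{prop:base1} and~\ref{prop:base0} cover $k\le m+1$ for $m\ge1$ and $k\le2$ for $m=0$. There remains the case $k\ge3$, $k\ge m+2$. Let $N=n+T_k$.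

\emph{Case 1: $X_k\le2k(k+1)$.} Let $j\ge k$ with $T_j\le N$, and $L=j+1$. Then $L\ge4$, $m\le k-2\le L-3$, and $X_j\le X_k\le2j(j+1)=2L(L-1)$, so $a_j>a_{j+1}$ by Lemma~\ref{lem:fall}. If $T_j>N$, then $a_j=a_{j+1}=0$. All brackets in the first formula of \eqref{eq:step} are nonnegative, and the first is positive since $T_k\le N$.

\emph{Case 2: $X_k\ge2k^2+2k+1$.} Choose $k'\equiv k\pmod2$ with $k'\in\{m,m+1\}$ if $m\ge1$ and $k'\in\{1,2\}$ if $m=0$. Then $k'<k$, so $k'\le k-2$. For $j=k-2,k-4,\dots,k'$ and $L=j+1$ we have $L\ge2$, $m\le k'\le L-1$, and, as $k\ge L+1$,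
\[
X_j\ge X_{k-2}=X_k+2k-1\ge2k^2+4k\ge2(L+1)^2+4(L+1)=2L^2+8L+6 .
\]
By Lemma~\ref{lem:rise}, $a_{j+1}\ge a_j$, and the second formula of \eqref{eq:step} gives $S_k\ge S_{k-2}\ge\dots\ge S_{k'}$. Finally $S_{k'}=J^2_{k',n'}(m)$ with $n'=N-T_{k'}\ge0$ and $m\le k'\le n'+k'$, which is positive by Proposition~\ref{prop:base1} or~\ref{prop:base0}.
\end{proof}

\section{Infinitely many failures of unimodality for $d=3$}\label{sec:d3}

Let $d=3$ and $k\ge1$. By \eqref{eq:diff} with $m=0$,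
\[
D(q):=\sum_{n\ge0}\big(J^3_{k,n}(0)-J^3_{k,n}(1)\big)q^{n+T_k}=\sum_{j\ge k}(-1)^{j-k}q^{T_j}(c_j-c_{j+1}).
\]
The series converges absolutely for $|q|<1$, since the coefficients of each $c_j$ are bounded by those of $1/(q)_3^2$. By Lemma~\ref{lem:basic}(c) it suffices to show that $D$ has infinitely many negative coefficients. If only finitely many were negative, with absolute values adding up to $C_0$, then
\begin{equation}\label{eq:radial}
|D(-x)|\le D(x)+2C_0\qquad(0<x<1).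
\end{equation}
One expects the singularity at $q=1$ to dominate. But $D$ is built from differences, and we shall see that cancellation lowers its growth at $q=1$ to the order of its growth at $q=-1$. Then \eqref{eq:radial} becomes an inequality between two constants.

\subsection*{Reduction to three alternating sums}
Fix $0<|q|<1$. As a function of $z$, $\Phi_3=z^3/\prod_{i=1}^3(1-q^iz)(z-q^i)$ is a proper rational function with simple poles, so $\Phi_3=\sum_{i=1}^3\frac{A_i}{1-q^iz}+\sum_{i=1}^3\frac{A_i'}{z-q^i}$. In the annulus $|q|<|z|<1/|q|$, where the expansion $\sum_sc_sz^s$ holds, the second sum has only negative powers of $z$. Hence $c_j=\sum_{i=1}^3A_iq^{ij}$ for $j\ge0$, with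
\[
A_i=\prod_{l\ne i}\frac1{1-q^{l-i}}\prod_{l=1}^3\frac1{1-q^{l+i}}=\frac{(-1)^{i-1}q^{T_{i-1}}}{(q)_{i-1}(q)_{3-i}}\cdot\frac{(q)_i}{(q)_{3+i}}=\frac{(-1)^{i-1}q^{T_{i-1}}(1-q^i)}{(q)_{3-i}(q)_{3+i}} .
\]
Therefore
\[
D=\sum_{i=1}^3\Omega_i\theta_i,\qquad\Omega_i=\frac{(-1)^{i-1}q^{T_{i-1}}(1-q^i)^2}{(q)_{3-i}(q)_{3+i}},\qquad\theta_i=\sum_{j\ge k}(-1)^{j-k}q^{T_j+ij}.
\]
The $\theta_i$ are alternating sums of a slowly varying Gaussian, and the tool for such sums is Euler's transformation. Let $\Delta\varphi(x)=\varphi(x+1)-\varphi(x)$.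

\begin{lemma}\label{lem:euler}
Let $r\ge1$, and let $\varphi$ be a smooth function on $[0,\infty)$ with $\sum_{j\ge0}|\varphi(j)|<\infty$. Then
\[
\Big|\sum_{j\ge0}(-1)^j\varphi(j)-\sum_{l=0}^{r-1}\frac{(-1)^l\Delta^l\varphi(0)}{2^{l+1}}\Big|\le\frac1{2^r}\int_0^\infty|\varphi^{(r)}(x)|\,dx .
\]
\end{lemma}

\begin{proof}
Let $\Sigma(\varphi)=\sum_{j\ge0}(-1)^j\varphi(j)$. Shifting the index gives $\Sigma(\Delta\varphi)=\varphi(0)-2\Sigma(\varphi)$, so $\Sigma(\varphi)=\frac12\varphi(0)-\frac12\Sigma(\Delta\varphi)$. After $r$ iterations the remainder is $(-\frac12)^r\Sigma(\Delta^r\varphi)$. Now $\Delta^r\varphi(j)=\int_{[0,1]^r}\varphi^{(r)}(j+x_1+\dots+x_r)\,dx_1\cdots dx_r$. For fixed $\xi=x_2+\dots+x_r\ge0$ we have $\sum_{j\ge0}\int_0^1|\varphi^{(r)}(j+x_1+\xi)|\,dx_1=\int_\xi^\infty|\varphi^{(r)}|$. Integrating over $x_2,\dots,x_r$ gives $\sum_j|\Delta^r\varphi(j)|\le\int_0^\infty|\varphi^{(r)}|$.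
\end{proof}

For $t>0$ and $i\in\{1,2,3\}$ let $\varphi_i(x)=e^{-tQ_i(x)}$ with
\[
Q_i(x)=\tfrac12(k+x)(k+x+1)+i(k+x)=\tfrac12\big(x+k+i+\tfrac12\big)^2-\tfrac12\big(i+\tfrac12\big)^2 ,
\]
so that $Q_i(j-k)=T_j+ij$. The substitution $\xi=\sqrt t\,(x+k+i+\frac12)$ shows $\int_0^\infty|\varphi_i^{(r)}|=O(t^{(r-1)/2})$ as $t\to0^+$, and $\sum_{j\ge0}\varphi_i(j)=O(t^{-1/2})$. Implied constants may depend on $k$.

\subsection*{The limit $q=e^{-t}\to1$}
Here $\theta_i=\sum_{j\ge0}(-1)^j\varphi_i(j)$, and we apply Lemma~\ref{lem:euler} with $r=4$. For bounded $x$, $\varphi_i(x)=1-tQ_i(x)+O(t^2)$, and $Q_i(0)=T_k+ik$, $\Delta Q_i(0)=k+1+i$, $\Delta^2Q_i=1$, $\Delta^3Q_i=0$. Hence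
\[
\theta_i=\frac12-\frac{t(T_k+ik)}2+\frac{t(k+1+i)}4-\frac t8+O(t^{3/2})=\frac12+t\Big(\mu-\frac{2k-1}4\,i\Big)+O(t^{3/2}),
\]
with $\mu$ independent of $i$. From $1-e^{-lt}=lt\big(1-\frac l2t+O(t^2)\big)$ we get $(q)_a=a!\,t^a\big(1-\frac{T_a}2t+O(t^2)\big)$. Since $T_{3-i}+T_{3+i}=12+i^2$, the relative first-order term of $\Omega_i$ is $-T_{i-1}-i+6+\frac{i^2}2=6-\frac i2$. So
\[
\Omega_i=t^{-4}\omega_i\Big(1+\Big(6-\frac i2\Big)t+O(t^2)\Big),\qquad\omega_i=\frac{(-1)^{i-1}i^2}{(3-i)!\,(3+i)!},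
\]
and $\omega_1,\omega_2,\omega_3=\frac5{240},-\frac8{240},\frac3{240}$. Thus $\sum\omega_i=0$ and $\sum i\omega_i=-\frac1{120}$. The terms of order $t^{-4}$ cancel, and in order $t^{-3}$ only the terms proportional to $i$ survive:
\[
\lim_{t\to0^+}t^3D(e^{-t})=-\frac1{120}\Big(-\frac14-\frac{2k-1}4\Big)=\frac k{240}.
\]

\subsection*{The limit $q=-e^{-t}\to-1$, $k$ odd}
Now $1-q^l\to2$ for odd $l$ and $1-q^{l}\sim lt$ for even $l$. So $(q)_2\sim4t$, $(q)_4\sim32t^2$, $(q)_5\sim64t^2$, $(q)_6\sim384t^3$, and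
\[
t^3\Omega_1\to\frac4{4\cdot32}=\frac1{32},\qquad t^3\Omega_3\to-\frac4{384}=-\frac1{96},\qquad\Omega_2=O(1).
\]
As $|\theta_2|\le\sum_j\varphi_2(j)=O(t^{-1/2})$, the term $i=2$ is negligible. For $i=1,3$ the sign of the $j$-th term of $\theta_i$ is $(-1)^{j-k+T_j+ij}=(-1)^{k+T_j}=-(-1)^{T_j}$. The number $T_j$ is odd exactly for $j\equiv1,2\pmod4$. So from $j=k$ on the signs are $\kappa,\kappa,-\kappa,-\kappa,\dots$ with period $4$, where $\kappa=1$ for $k\equiv1$ and $\kappa=-1$ for $k\equiv3\pmod4$. Pairing terms, $\theta_i=\kappa\sum_{l\ge0}(-1)^l\psi_i(l)$ with $\psi_i(x)=\varphi_i(2x)+\varphi_i(2x+1)$. We have $\psi_i(0)\to2$, $\Delta\psi_i(0)\to0$, and $\int_0^\infty|\psi_i''|\le4\int_0^\infty|\varphi_i''|=O(\sqrt t)$. Lemma~\ref{lem:euler} with $r=2$ gives $\theta_i\to\kappa$, and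
\[
\lim_{t\to0^+}t^3D(-e^{-t})=\kappa\Big(\frac1{32}-\frac1{96}\Big)=\frac\kappa{48}.
\]

\begin{proof}[Proof of Theorem~\ref{thm:uni}(b)]
Let $k$ be odd and suppose that $D$ has only finitely many negative coefficients. Multiply \eqref{eq:radial}, with $x=e^{-t}$, by $t^3$ and let $t\to0^+$. This gives $\frac1{48}\le\frac k{240}$, that is, $k\ge5$. So for $k\in\{1,3\}$ there are infinitely many $n$ with $J^3_{k,n}(0)<J^3_{k,n}(1)=J^3_{k,n}(-1)$, and for these $n$ the sequence is not unimodal.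
\end{proof}

\begin{remark}
The comparison of leading constants yields no contradiction for other $k$. For odd $k\ge5$ the inequality $\frac1{48}\le\frac k{240}$ holds. For even $k$ the signs in $\theta_1$ and $\theta_3$ are $\pm(1,-1,-1,1,1,\dots)$; the first term tends to $\pm1$ and the rest, by the pairing above, to $\mp1$, so $t^3D(-e^{-t})\to0$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{Zhou} Nian Hong Zhou, \emph{Positivity and tails of pentagonal number series}, arXiv:2403.06196 (2024).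
\end{thebibliography}
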